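\title{Hyperopic cops on outerplanar graphs and minor-closed classes}

\begin{abstract}
In the $k$-hyperopic game of cops and robber, the cops see the robber only when some cop is at distance greater than $k$ from him. We prove that $\lfloor (k+2)/4\rfloor+7$ cops win this game on every connected outerplanar graph, so the number of cops needed is bounded by a function of $k$ alone. For every $k\ge 2$ we give a tree and a maximal outerplanar graph on which $\lfloor k/4\rfloor$ cops lose, so the growth rate $k/4$ is best possible up to an additive constant. We also show that a minor-closed class admits a bound depending only on $k$ exactly when it omits some apex-forest, and that the bound is then at most linear in $k$.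
\end{abstract}

\section{The game and the results}\label{sec:intro}

All graphs are finite. We write $d$ for the distance in the graph $G$ on which the game is played, $N[S]$ for the closed neighborhood of a vertex set $S$, and $N_k[z]$ for the ball of radius $k$ around a vertex $z$.

Let $G$ be a connected graph and $k$ a positive integer. The \emph{$k$-hyperopic game of cops and robber} on $G$ is played as follows. First the cops choose starting vertices, then the robber chooses a starting vertex. After that the two sides alternate, the cops moving first. In a move, every cop (respectively the robber) stays put or moves to an adjacent vertex; several cops may share a vertex. The robber is invisible to every cop at distance at most $k$ from him. The cops share information, so they know the robber's position exactly when at least one cop is at distance greater than $k$ from him. A strategy of the cops is a rule that fixes their starting vertices and determines each of their moves from what they have seen so far. The robber knows the positions of the cops and their strategy at all times. The cops win if after finitely many rounds some cop occupies the same vertex as the robber; otherwise the robber wins. The \emph{$k$-hyperopic cop number}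 $c_{H,k}(G)$ is the least number of cops that can win.

The parameter $k$ measures how much information the cops lose. A robber who is visible in the $(k+1)$-hyperopic game is also visible in the $k$-hyperopic game, so $c_{H,k}(G)\le c_{H,k+1}(G)$. Once $k$ reaches the diameter of $G$, the robber is never visible and the cops must search the graph blindly. In between, the cops have one piece of information for free: a robber whom they do not see lies in $N_k[z]$ for every vertex $z$ that carries a cop. The game is therefore a mixture of a chase with full information and a blind search inside a ball of radius $k$.

A graph is \emph{outerplanar} if it can be drawn in the plane without crossings so that all vertices lie on the outer face. It is known that $c_{H,2}(G)\le 2$ for every connected outerplanar graph $G$, and that $c_{H,k}(G)\le\sqrt{2n}$ for every $k$ and every $2$-connected outerplanar graph $G$ on $n\ge5$ vertices. The first bound is free of $n$ but concerns one value of $k$; the second holds for all $k$ but grows with $n$. The following question is posed in \cite{CI}.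

\medskip
\noindent\textbf{Question.} \emph{Is there a function $f$ of $k$ alone such that $c_{H,k}(G)\le f(k)$ for every connected outerplanar graph $G$ and every $k\ge2$?}
\medskip

A ball of radius $k$ in an outerplanar graph can have arbitrarily many vertices, so the question asks whether the cost of a blind search is controlled by the radius of the searched region rather than by its size. For planar graphs it is not: we shall see planar graphs of diameter $2$ on which any prescribed number of cops loses. For outerplanar graphs one may hope for a positive answer, because a shortest path from a vertex of the ball to its center is short and cuts the ball into two sides. This hope is correct.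

\begin{theorem}\label{thm:upper}
For every connected outerplanar graph $G$ and every $k\ge1$,
\[
c_{H,k}(G)\le \Bigl\lceil \frac{\lfloor k/2\rfloor}{2}\Bigr\rceil+7=\Bigl\lfloor \frac{k+2}{4}\Bigr\rfloor+7 .
\]
\end{theorem}

The bound $c_{H,2}\le2$ might suggest that a constant suffices for all $k$. It does not. An outerplanar graph is \emph{maximal outerplanar} if no edge can be added to it without destroying outerplanarity.

\begin{theorem}\label{thm:lower}
For every $k\ge2$ there are a tree and a maximal (hence $2$-connected) outerplanar graph with $c_{H,k}\ge\lfloor k/4\rfloor+1$. Hence
\[
F(k)=\max\{c_{H,k}(G): G \text{ connected outerplanar}\}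
\]
satisfies $\lfloor k/4\rfloor+1\le F(k)\le\lfloor (k+2)/4\rfloor+7$. The same bounds hold for the maxima over trees and over $2$-connected outerplanar graphs.
\end{theorem}

Thus $F(k)=k/4+O(1)$. We do not determine the additive constant; for $k=2$, Theorem~\ref{thm:upper} gives $8$, while the known bound is $2$.

The constant $1/4$ is a product of two halvings, and both are visible in the upper and in the lower bound. First, two well-placed stationary cops force an unseen robber to stay within distance $k/2$, rather than $k$, of a small separator; on the other side, a tree of height $k/2$ has diameter $k$ and hides the robber completely. Second, a cop who walks back and forth along an edge closes both of its ends to the robber, so a path with $k/2$ vertices is closed by $k/4$ cops; on the other side, no cop ever closes more than two vertices at a time.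

The contrast between outerplanar and planar graphs is an instance of a general trichotomy. A class $\mathcal G$ of graphs is \emph{minor-closed} if it contains every graph obtained from one of its members by deleting vertices, deleting edges and contracting edges. An \emph{apex-forest} is a graph that becomes a forest after deleting at most one vertex. Put
\[
F_k(\mathcal G)=\sup\{c_{H,k}(G):G\in\mathcal G\text{ connected}\}.
\]

\begin{theorem}\label{thm:minor}
Let $\mathcal G$ be a minor-closed class.
\begin{enumerate}
\item If some forest is not in $\mathcal G$, then $F_k(\mathcal G)\le C$ for all $k$, with $C$ independent of $k$.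
\item If all forests but not all apex-forests are in $\mathcal G$, then $\lfloor k/4\rfloor+1\le F_k(\mathcal G)\le C(k+1)$ for all $k\ge2$, with $C=C(\mathcal G)$.
\item If all apex-forests are in $\mathcal G$, then $F_k(\mathcal G)=\infty$ for every $k\ge2$.
\end{enumerate}
\end{theorem}

Every forest is an apex-forest, so exactly one of the three cases occurs, and a bound $f(k)$ valid for all $k\ge2$ exists for $\mathcal G$ if and only if $\mathcal G$ omits some apex-forest. To place the two classes above, recall that a graph is outerplanar if and only if it stays planar when a new vertex adjacent to all vertices is added. A plane drawing of a forest has a single face, so forests are outerplanar and apex-forests are planar; planar graphs therefore fall under case~3. Outerplanar graphs form a minor-closed class, since planar graphs do. They omit $K_{2,3}$, because $K_{2,3}$ together with a vertex adjacent to all its vertices contains $K_{3,3}$, and $K_{2,3}$ is an apex-forest, because deleting a vertex of degree $3$ leaves a star. So outerplanar graphs fall under case~2. The proof of case~2 rests on three structure theorems \cite{RS1,RS5,DEJMW} and gives no explicit constant, whereas the proofs of Theorems~\ref{thm:upper} and~\ref{thm:lower}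 are self-contained.

Section~\ref{sec:block} sets up the bookkeeping used throughout. Sections~\ref{sec:upper}, \ref{sec:lower} and~\ref{sec:minor} prove the three theorems in turn.

\section{Blocked vertices and patrols}\label{sec:block}

Let $X_0$ be the set of starting vertices of the cops and $X_t$ the set of their positions after their $t$-th move. For $t\ge1$ let $\rho_t$ be the position of the robber just before the $t$-th move of the cops; we say that he is at $\rho_t$ \emph{at time $t$}. Thus $\rho_1$ is his starting vertex and $\rho_{t+1}\in N[\rho_t]$. The robber at $\rho_t$ can be captured in two ways: he has stepped onto a cop, so $\rho_t\in X_{t-1}$, or a cop steps onto him, so $\rho_t\in X_t$. With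
\[
Z_t=X_{t-1}\cup X_t ,
\]
the robber is uncaptured through the $t$-th move of the cops if and only if
\begin{equation}\label{eq:survive}
\rho_i\notin Z_i\quad\text{for all } i\le t .
\end{equation}
A vertex is \emph{blocked} at time $t$ if it lies in $Z_t$.

A cop who stays on a vertex $a$ blocks $a$. A cop who \emph{patrols} an edge $ab$, that is, alternates between $a$ and $b$, blocks both $a$ and $b$ at every time from his first crossing of $ab$ on: a robber who steps onto the free end is captured by the next move of the patrol, although nobody has seen him. So if $E$ consists of one vertex or of two adjacent vertices, a single cop can \emph{hold} $E$, meaning that $E\subseteq Z_t$ at every time $t$ until he is called away. Since $G$ is connected, a cop can walk from anywhere to hold $E$ in finitely many moves, and a walking cop does no harm, because additional cop positions only enlarge the sets $Z_t$.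

For $D\subseteq Y\subseteq V(G)$ let $\partial_YD$ be the set of vertices of $Y\setminus D$ that have a neighbor in $D$. In the applications, $Y$ is a set in which the robber is known or assumed to stay.

\begin{lemma}[Confinement]\label{lem:confine}
Let $D\subseteq Y\subseteq V(G)$. Suppose that $\rho_t\in D$ and $\rho_{t+1}\in Y$, that $\partial_YD\subseteq Z_{t+1}$, and that the robber is uncaptured through the $(t+1)$-th move of the cops. Then $\rho_{t+1}\in D\setminus Z_{t+1}$.
\end{lemma}

\begin{proof}
We have $\rho_{t+1}\in N[\rho_t]\cap Y\subseteq D\cup\partial_YD$, and $\rho_{t+1}\notin Z_{t+1}\supseteq\partial_YD$ by \eqref{eq:survive}.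
\end{proof}

\begin{example}\label{ex:star}
One cop wins on every path and on every star, for every $k$, without using any information. On the path $v_0v_1\cdots v_n$ let $X_t=\{v_t\}$. Then $Z_t=\{v_{t-1},v_t\}$, and Lemma~\ref{lem:confine} shows by induction that an uncaptured robber has $\rho_t\in\{v_j:j>t\}$, which is empty for $t=n$. On a star let the cop start at the center, visit the first leaf, return to the center, visit the second leaf, and so on. The center lies in every $Z_t$, so the robber can never leave his leaf, and the cop eventually visits it. The single cop blocks the center and searches a leaf at the same time.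
\end{example}

\section{The upper bound for outerplanar graphs}\label{sec:upper}

Let $G$ be a connected outerplanar graph on $n$ vertices. If $n\le3$ the cops occupy all vertices, so let $n\ge4$. The cops will be split into three groups. Three \emph{guards} stand on a triangle of a triangulation of $G$ and confine the robber to one of the regions that the triangle cuts off. Two \emph{watchers} never move; they ensure that an unseen robber stays close to the guards. The remaining cops, the \emph{searchers}, sweep the part of the region close to the guards. Either the sweep captures the robber, or he is seen and the guards advance to a smaller region.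

\subsection{Triangulated polygons and flaps}

Adding edges to $G$ one at a time while outerplanarity allows it, we obtain a maximal outerplanar graph $G^+$ with $V(G^+)=V(G)$ and $E(G^+)\supseteq E(G)$. We use the standard description of such a graph on $n\ge3$ vertices as a triangulated polygon. The vertices can be placed at the corners of a convex $n$-gon so that the edges of $G^+$ are the $n$ sides, which form a Hamiltonian cycle $\Gamma$, and $n-3$ pairwise noncrossing diagonals, the \emph{chords}. The chords cut the polygon into $n-2$ \emph{triangles}. Each side lies in one triangle, and each chord lies in two triangles, one on either side. In combinatorial terms, two edges $\alpha\alpha'$ and $\beta\beta'$ with four distinct ends \emph{cross} if $\beta$ and $\beta'$ lie in different components of $\Gamma-\{\alpha,\alpha'\}$; this relation is symmetric, and no two edges of $G^+$ cross.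

The graph $G^+$ serves only to organize the vertices. The players move along edges of $G$, and all distances are measured in $G$.

Noncrossing of edges extends to noncrossing of paths. This is the form in which outerplanarity enters the search.

\begin{lemma}\label{lem:cross}
Let $a,b,a',b'$ be distinct vertices in this cyclic order on $\Gamma$. Then every $a$--$a'$ path in $G$ has a vertex in common with every $b$--$b'$ path in $G$.
\end{lemma}

\begin{proof}
Suppose that an $a$--$a'$ path $P$ and a $b$--$b'$ path $R$ are disjoint. The path $P$ avoids $b$ and $b'$, and its ends lie in different components of $\Gamma-\{b,b'\}$. So some edge $\alpha\alpha'$ of $P$ has its ends in different components of $\Gamma-\{b,b'\}$, which means that $b$ and $b'$ lie in different components of $\Gamma-\{\alpha,\alpha'\}$. The path $R$ avoids $\alpha$ and $\alpha'$, so some edge $\beta\beta'$ of $R$ has its ends in different components of $\Gamma-\{\alpha,\alpha'\}$. The edges $\alpha\alpha'$ and $\beta\beta'$ cross, a contradiction.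
\end{proof}

Let $pq$ be an edge of $G^+$. The cycle $\Gamma$ consists of two arcs from $p$ to $q$, and the set of inner vertices of either arc is called a \emph{flap} over $pq$; the set $\{p,q\}$ is its \emph{base}. If $pq$ is a chord, both flaps over it are nonempty; if $pq$ is a side of the polygon, one of them is empty. We need three facts about a flap $Q$ over $pq$.
\begin{enumerate}
\item[(F1)] Every neighbor of a vertex of $Q$ lies in $Q\cup\{p,q\}$, since an edge from $Q$ to the other flap over $pq$ would cross $pq$. Hence the first vertex outside $Q$ on any path that starts in $Q$ and leaves $Q$ is $p$ or $q$, and cops standing on $p$ and $q$ confine a robber to $Q$.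
\item[(F2)] If $Q\ne\emptyset$, the triangle on $pq$ on the side of $Q$ has its third vertex $s$ in $Q$, and $Q\setminus\{s\}$ is the disjoint union of a flap over $ps$ and a flap over $sq$, namely the inner vertices of the arcs from $p$ to $s$ and from $s$ to $q$.
\item[(F3)] For a triangle $\Delta$ and an edge $e$ of $\Delta$, call the flap over $e$ that does not contain the third vertex of $\Delta$ an \emph{outer flap} of $\Delta$. The three outer flaps of $\Delta$ partition $V(G)\setminus\Delta$.
\end{enumerate}
The \emph{depth} of $Q$ is $\operatorname{dep}(Q)=\max_{y\in Q}d(y,\{p,q\})$, and $\operatorname{dep}(\emptyset)=0$. It is finite because $G$ is connected, and it is at least $1$ when $Q\neq\emptyset$.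

\subsection{Searching the part of a flap near its base}

\begin{lemma}[Search]\label{lem:search}
Let $Q$ be a flap over $pq$, let $r\ge0$ be an integer, and put $\gamma=\lceil r/2\rceil$ and
\[
Y=\{y\in Q: d(y,\{p,q\})\le r\}.
\]
From any starting positions, $\gamma+2$ searchers can make a finite sequence of moves, fixed in advance, that captures every robber who is in $Y$ at all times during the sequence.
\end{lemma}

Number the vertices of $Y$ as $y_1,\dots,y_N$ in the order in which they appear on the arc from $p$ to $q$. The plan is to sweep $Y$ in this order.

Take $r=1$ first. Every $y_i$ is adjacent to $p$ or $q$, and an edge $y_jy_l$ with $j<i<l$ would cross that edge. So edges inside $Y$ join only consecutive vertices, and a searcher on $y_i$ confines a robber in $\{y_l:l>i\}$ to this set. One searcher stands on $y_1$, a second walks to $y_2$, then the first walks to $y_3$, and so on.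

For larger $r$, edges can jump over $y_i$, and the single vertex has to be replaced by a shortest path from $y_i$ to $\{p,q\}$. By Lemma~\ref{lem:cross} no edge jumps over such a path. It has at most $r$ vertices in $Y$, and patrols hold them with $\gamma$ searchers. The difficulty is the passage from the path of $y_i$ to the path of $y_{i+1}$. Occupying the whole new path before leaving the old one costs $2\gamma$ searchers, which would double the leading term of Theorem~\ref{thm:upper}. Instead we replace the path piece by piece, starting at the base, and use the fact that an edge changes the distance to the base by at most $1$.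

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.05,every node/.style={font=\small}]
\coordinate (p) at (0,0); \coordinate (q) at (2.4,0);
\coordinate (a1) at (0,1); \coordinate (a2) at (0,2); \coordinate (a3) at (0,3);
\coordinate (b1) at (2.4,1); \coordinate (b2) at (2.4,2); \coordinate (b3) at (2.4,3);
\coordinate (c2) at (3.6,2); \coordinate (c3) at (3.6,3);
\draw[very thick] (p)--(a1)--(a2)--(a3) (q)--(b1)--(b2)--(b3) (b1)--(c2) (b2)--(c3);
\draw (p)--(q) (a3)--(b3)--(c3) (a2)--(b3) (b2)--(c2);
\foreach \v in {p,q,a1,a2,a3,b1,b2,b3,c2,c3} \fill (\v) circle (2pt);
\node[left] at (p) {$p$}; \node[right] at (q) {$q$};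
\node[left] at (a1) {$a_1$}; \node[left] at (a2) {$a_2$}; \node[left] at (a3) {$a_3$};
\node[left] at (b1) {$b_1$}; \node[left] at (b2) {$b_2$}; \node[above] at (b3) {$b_3$};
\node[right] at (c2) {$c_2$}; \node[right] at (c3) {$c_3$};
\end{tikzpicture}
\caption{An outerplanar graph whose outer cycle visits $p,a_1,a_2,a_3,b_3,c_3,b_2,c_2,b_1,q$. The height of a vertex, and its subscript, is its distance to $\{p,q\}$. Thick edges form chosen shortest paths to $\{p,q\}$. Because of the edge $a_2b_3$, the vertex $a_2$ must stay blocked until $b_3$ is blocked.}\label{fig:ladder}
\end{figure}

\begin{example}\label{ex:ladder}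
In Figure~\ref{fig:ladder} let $r=3$, so $\gamma=2$ and $(y_1,\dots,y_8)=(a_1,a_2,a_3,b_3,c_3,b_2,c_2,b_1)$. Let one searcher patrol $a_1a_2$ and a second stand on $a_3$. This holds the path of $y_3=a_3$, and the robber is in $\{b_3,c_3,b_2,c_2,b_1\}$. The next path is that of $y_4=b_3$. A third searcher starts to patrol $b_1b_2$; now the robber is in $\{b_3,c_3,c_2\}$. The patrol on $a_1a_2$ cannot leave yet, since a robber on $b_3$ would escape through $a_2$ into the part already swept. A fourth searcher goes to $b_3$; now the robber is in $\{c_3,c_2\}$, whose neighbors $b_1,b_2,b_3$ are held, and the searchers on $a_1a_2$ and on $a_3$ are free. They walk to $c_3$ and $c_2$ and the robber is captured. The old patrol on levels $1,2$ was released only after the new path was held up to level $3$. This delay is the reason for the term $+2$. On longer paths the released patrol is reused on levels $5,6$ of the new path, so the number of extra searchers stays at two.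
\end{example}

\begin{proof}[Proof of Lemma~\ref{lem:search}]
We may assume $Y\ne\emptyset$. The vertices $p,y_1,\dots,y_N,q$ lie on $\Gamma$ in this cyclic order. Throughout, the robber is assumed to be in $Y$.

\emph{Levels and walls.} For $v\in Q\cup\{p,q\}$ let $\ell(v)=d(v,\{p,q\})$ be the \emph{level} of $v$. Levels of adjacent vertices differ by at most $1$. For every $y\in Y$ fix, once and for all, a neighbor of $y$ at distance $\ell(y)-1$ from $\{p,q\}$, its \emph{parent}. By (F1) the parent lies in $Q\cup\{p,q\}$, and hence in $Y\cup\{p,q\}$. Let $P_i$ be the path from $y_i$ that follows parents until it reaches its \emph{root} in $\{p,q\}$, and let the \emph{wall} $W_i\subseteq Y$ be the vertex set of $P_i$ without the root. The wall $W_i$ contains $y_i$ and has exactly one vertex on each of the levels $1,\dots,\ell(y_i)$, where $\ell(y_i)\le r\le 2\gamma$. For $1\le g\le\gamma$ let the \emph{segment} $W_i^g$ be the set of vertices of $W_i$ on levels $2g-1$ and $2g$. A segment is empty, a vertex, or two adjacent vertices of $G$, so at most one searcher is needed to hold it, and the $\gamma$ segments cover $W_i$. For $S\subseteq Y$ we write $S_{\le m}$ and $S_{\ge m}$ for the sets of vertices of $S$ on levels at most $m$ and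 at least $m$.

\smallskip
\noindent(W1) \emph{If $j<i<l$ and $y_j,y_l\notin W_i$, then $y_jy_l$ is not an edge of $G$.}
\smallskip

Indeed, $y_j$, $y_i$, $y_l$ and the root of $P_i$ are distinct and lie in this cyclic order on $\Gamma$, and the edge $y_jy_l$ would be a path disjoint from $P_i$, contrary to Lemma~\ref{lem:cross}.

\emph{States.} Let $D_i=\{y_l:l>i\}\setminus W_i$. A vertex of $Y\setminus D_i$ outside $W_i$ has index less than $i$, so by (W1) it has no neighbor in $D_i$. Thus
\begin{equation}\label{eq:wall}
\partial_YD_i\subseteq W_i .
\end{equation}
In \emph{state $i$}, each nonempty segment of $W_i$ is held by a searcher, all other searchers are free, and the robber is in $D_i$ unless he has been captured. By \eqref{eq:wall} and Lemma~\ref{lem:confine}, state $i$ persists as long as the segments are held. State $1$ is reached by sending at most $\gamma$ searchers to the segments of $W_1$, because $D_1=Y\setminus W_1$. State $N$ means capture, because $D_N=\emptyset$. It remains to pass from state $i$ to state $i+1$ for $i<N$.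

\emph{Two consecutive walls.} Let
\[
C=W_i\cap W_{i+1},\qquad A=W_i\setminus C,\qquad B=W_{i+1}\setminus C .
\]
The searchers have to give up $A$ and take over $B$. The next three facts say that $A$ lies entirely behind the sweep, that taking over $B$ is all that remains to be done, and that the robber can reach $A$ only from $B$.

\smallskip
\noindent(W2) \emph{$A\subseteq\{y_1,\dots,y_i\}$.}
\smallskip

Suppose that $y_l\in A$ with $l>i$. Since $y_{i+1}\in W_{i+1}$ and $A\cap W_{i+1}=\emptyset$, we have $l>i+1$. Let $R$ be the subpath of $P_i$ from $y_i$ to $y_l$. If a vertex $v$ of $R$ were on $P_{i+1}$, then so would be $y_l$, because $y_l$ is reached from $v$ by following parents and the parents are the same for both paths. So $R$ is disjoint from $P_{i+1}$. But $y_i$, $y_{i+1}$, $y_l$ and the root of $P_{i+1}$ are distinct and lie in this cyclic order, contrary to Lemma~\ref{lem:cross}.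

\smallskip
\noindent(W3) \emph{$D_{i+1}=D_i\setminus B$.}
\smallskip

By (W2), $D_i=\{y_l:l>i\}\setminus C$. Since $y_{i+1}\in W_{i+1}=B\cup C$, we have $D_{i+1}=\{y_l:l>i+1\}\setminus(B\cup C)=\{y_l:l>i\}\setminus(B\cup C)$.

\smallskip
\noindent(W4) \emph{If $a\in A$ is adjacent to $y\in D_i$, then $y\in B$ and $\ell(y)\le\ell(a)+1$.}
\smallskip

By (W2), $a$ has index less than $i+1$, and $a\notin W_{i+1}$. The vertex $y$ has index at least $i+1$. If the index equals $i+1$, then $y\in W_{i+1}$ by definition, and if it is larger, then $y\in W_{i+1}$ by (W1) applied to $i+1$. Since $D_i\cap C=\emptyset$, we get $y\in B$. The bound on the level holds because $a$ and $y$ are adjacent.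

\smallskip
For $0\le g\le\gamma$ put $D_i^g=D_i\setminus B_{\le2g}$. Then $D_i^0=D_i$, and $D_i^\gamma=D_{i+1}$ by (W3). We claim that
\begin{equation}\label{eq:boundary}
\partial_YD_i^g\subseteq C\cup B_{\le2g}\cup A_{\ge2g}.
\end{equation}
Let $v\in\partial_YD_i^g$, with a neighbor $y\in D_i^g$. If $v\in D_i$, then $v\in B_{\le2g}$. Otherwise $v\in W_i=A\cup C$ by \eqref{eq:wall}. If $v\in A$, then (W4) gives $y\in B$ and $\ell(y)\le\ell(v)+1$; since $y\notin B_{\le 2g}$, we have $\ell(y)\ge2g+1$, and so $\ell(v)\ge2g$. This proves \eqref{eq:boundary}.

\emph{Stages.} For $0\le g\le\gamma$, in \emph{stage $g$} searchers hold the nonempty sets among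
\[
W_{i+1}^1,\dots,W_{i+1}^{g}\qquad\text{and}\qquad W_i^{\max(g,1)},\dots,W_i^{\gamma},
\]
one searcher for each set in this list even if two of the sets coincide, and the robber is in $D_i^g$ unless he has been captured. Stage $0$ is state $i$. In stage $g$ all vertices of $W_{i+1}$ on levels at most $2g$ and all vertices of $W_i$ on levels at least $2g-1$ are blocked. This includes $B_{\le2g}$ and $A_{\ge2g}$. It also includes $C$, because a vertex of $C$ lies in both walls and its level is at most $2g$ or at least $2g-1$. By \eqref{eq:boundary} and Lemma~\ref{lem:confine}, stage $g$ persists as long as the listed sets are held.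

To pass from stage $g$ to stage $g+1$, where $g<\gamma$, keep all holding searchers in place and send a free searcher to hold $W_{i+1}^{g+1}$ if this set is nonempty. Let $t$ be a time from which on it is held. The segment contains the vertices of $B$ on levels $2g+1$ and $2g+2$, so an uncaptured robber has $\rho_t\in D_i^g\setminus Z_t\subseteq D_i^{g+1}$. If $g\ge1$, the searcher on $W_i^g$ is now released and may leave with move $t+1$. This is stage $g+1$. The segment $W_i^g$ could not be released earlier, because its vertex on level $2g$ may belong to $A_{\ge2g}$ in \eqref{eq:boundary}; this is the vertex $a_2$ of Example~\ref{ex:ladder}.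

In stage $\gamma$ the robber is in $D_{i+1}$ and all segments of $W_{i+1}$ are held. Releasing the searcher on $W_i^\gamma$ gives state $i+1$.

Stage $0$ occupies at most $\gamma$ searchers, and stage $g\ge1$ occupies at most $g+(\gamma-g+1)=\gamma+1$. One more searcher is under way during a passage, so $\gamma+2$ searchers suffice. All moves are determined by $G$, $Q$, $r$, the parents and the starting positions.
\end{proof}

\subsection{A central chord and two watchers}

A guard on the base vertex $p$ of a flap sees every robber outside $N_k[p]$, so Lemma~\ref{lem:search} can always be applied with $r=k$. We want $r=\lfloor k/2\rfloor$. Trees show how two more cops achieve this. Let $T$ be a tree of even diameter $2h$, let $x,x'$ be the ends of a longest path, and let $c$ be its midpoint. A vertex $y\neq c$ lies in a component of $T-c$ that misses $x$ or misses $x'$, say $x$. Then $d(y,x)=d(y,c)+h\le 2h$, so $d(y,c)\le h$ and $d(y,x)\ge2d(y,c)$. If cops on $x$ and $x'$ do not see a robber at $y$, then $d(y,c)\le k/2$.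

The argument needs, for each region hanging at the center, a watcher outside the region who is at least as far from the center as any vertex of the region. In $G^+$ the regions are the outer flaps of a triangle, and the following lemma finds a triangle that plays the role of $c$; see Figure~\ref{fig:central}.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.6,every node/.style={font=\small}]
\draw (0,0) circle (1);
\coordinate (u) at (100:1); \coordinate (w) at (260:1); \coordinate (z) at (0:1);
\coordinate (x) at (170:1); \coordinate (y) at (315:1);
\draw[thick] (u)--(w)--(z)--cycle;
\foreach \v in {u,w,z,x,y} \fill (\v) circle (1.3pt);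
\node[above] at (u) {$u$}; \node[below] at (w) {$w$}; \node[right] at (z) {$z$};
\node[left] at (x) {$x$}; \node[below right] at (y) {$x'$};
\node at (200:1.22) {$Q_0$}; \node at (50:1.22) {$Q_1$}; \node at (287:1.22) {$Q_2$};
\end{tikzpicture}
\caption{The circle is the Hamiltonian cycle of the triangulated polygon. The triangle $uwz$ cuts it into three open arcs, the flaps $Q_0,Q_1,Q_2$. The watcher $x$ is a vertex of $Q_0$ farthest from $\{u,w\}$, and the watcher $x'$ is a vertex of $Q_1\cup\{z\}\cup Q_2$ farthest from $\{u,w\}$.}\label{fig:central}
\end{figure}

\begin{lemma}[Central chord]\label{lem:central}
There is a triangle $uwz$ of $G^+$, with outer flaps $Q_0$ over $uw$, $Q_1$ over $uz$ and $Q_2$ over $zw$, such that $Q_0\neq\emptyset$ and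
\[
\operatorname{dep}(Q_1),\ \operatorname{dep}(Q_2)\ \le\ \operatorname{dep}(Q_0)\ \le\ \operatorname{dep}(Q'),
\]
where $Q'=Q_1\cup\{z\}\cup Q_2$ is the other flap over $uw$.
\end{lemma}

\begin{proof}
Let every triangle $\Delta$ select an edge $e_\Delta$ of $\Delta$ over which the outer flap of $\Delta$ has maximum depth. Since $n\ge4$, some outer flap of $\Delta$ is nonempty by (F3), so the maximum depth is at least $1$ and the outer flap over $e_\Delta$ is nonempty. The other flap over $e_\Delta$ contains the third vertex of $\Delta$. So both flaps over $e_\Delta$ are nonempty, and $e_\Delta$ is a chord. There are $n-2$ triangles and $n-3$ chords, so some chord $uw$ is selected by two triangles, which are the two triangles containing it. Let $Q_0$ and $Q'$ be the two flaps over $uw$, named so that $\operatorname{dep}(Q_0)\le\operatorname{dep}(Q')$, and let $uwz$ be the triangle with $z\in Q'$. Its outer flap over $uw$ is $Q_0$, and it selected $uw$, so its other two outer flaps have depth at most $\operatorname{dep}(Q_0)$.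
\end{proof}

Fix such a triangle and put $h=\operatorname{dep}(Q_0)$ and $h'=\operatorname{dep}(Q')$. Choose $x\in Q_0$ with $d(x,\{u,w\})=h$ and $x'\in Q'$ with $d(x',\{u,w\})=h'$. A flap is \emph{admissible} if it is contained in $Q_0$, $Q_1$ or $Q_2$.

\begin{lemma}[Watchers]\label{lem:watch}
Let $Q$ be an admissible flap with base $e$. If $y\in Q$ satisfies $d(y,x)\le k$ and $d(y,x')\le k$, then $d(y,e)\le\lfloor k/2\rfloor$.
\end{lemma}

\begin{proof}
\emph{The flap $Q_0$.} Let $y\in Q_0$ and $t=d(y,\{u,w\})$, so $t\le h\le h'$. Since $x'\notin Q_0$, a shortest $y$--$x'$ path contains $u$ or $w$ by (F1), and hence $k\ge d(y,x')\ge t+h'\ge2t$.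

\emph{The flaps $Q_1$ and $Q_2$.} Let $y\in Q_1$ and $t=d(y,\{u,z\})$, so $t\le\operatorname{dep}(Q_1)\le h$. Consider a shortest $y$--$x$ path. Its first vertex outside $Q_1$ is $u$ or $z$, so the path has at least $t$ edges before this vertex. Its last vertex outside $Q_0$ is $u$ or $w$, by (F1) applied from the end $x$, so the path has at least $h$ edges after that vertex. Neither $u$ nor $z$ lies in $Q_0$, so the last vertex outside $Q_0$ does not come before the first vertex outside $Q_1$. Hence $k\ge d(y,x)\ge t+h\ge 2t$. For $Q_2$ exchange the roles of $u$ and $w$.

\emph{Smaller flaps.} Let $y\in Q\subseteq Q_j$, and let $e_j$ be the base of $Q_j$. The vertices of $e_j$ lie outside $Q_j$, hence outside $Q$, so a shortest path from $y$ to $e_j$ meets $e$ by (F1). Therefore $d(y,e)\le d(y,e_j)\le\lfloor k/2\rfloor$.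
\end{proof}

The flap $Q'$ itself is not admissible, and this is why the game starts from a triangle rather than from the chord $uw$: the depth $h'$ of $Q'$ may exceed the distance $h$ of the watcher $x$ from the chord, while the depths of $Q_1$ and $Q_2$ cannot.

\subsection{The strategy}

\begin{proof}[Proof of Theorem~\ref{thm:upper}]
Let $r=\lfloor k/2\rfloor$ and $\gamma=\lceil r/2\rceil$. Two watchers stand on $x$ and $x'$ during the whole game, three guards start on $u,w,z$, and $\gamma+2$ searchers start anywhere. This makes $\gamma+7$ cops. The robber is \emph{seen} at time $t$ if $d(\rho_t,x)>k$ or $d(\rho_t,x')>k$; then the cops know $\rho_t$.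

A \emph{configuration} consists of a triangle $K$ of $G^+$ with a guard on each of its vertices and a list $\mathcal L$ of at most three disjoint admissible flaps whose bases are contained in $K$, such that the robber, unless captured, is in a flap of $\mathcal L$. Its \emph{size} is the total number of vertices in the flaps of $\mathcal L$. The game starts in the configuration $K=\{u,w,z\}$, $\mathcal L=(Q_0,Q_1,Q_2)$, by (F3). We show that from any configuration the cops capture the robber or reach a configuration of smaller size. Size $0$ means capture, so this proves that the cops win.

The guards stay on $K$, so by (F1) the robber stays in his flap. The searchers carry out the sequences of Lemma~\ref{lem:search}, with this value of $r$, for the flaps of $\mathcal L$ one after another, and they stop as soon as the robber is seen. Suppose that he is not seen. Let $Q\in\mathcal L$ be his flap and $e$ its base. By Lemma~\ref{lem:watch} he is within distance $r$ of $e$ at all times, in particular during the search of $Q$, and so he is captured.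

Suppose that he is seen. Then the cops learn the flap $Q\in\mathcal L$ that contains him. Let $\{p,q\}\subseteq K$ be its base, and let $s\in Q$ be the vertex given by (F2). The guards on $p$ and $q$ stay, which confines the robber to $Q$, and the third guard walks to $s$. When he arrives, the robber has been captured or lies in $Q\setminus\{s\}$, which is the disjoint union of a flap over $ps$ and a flap over $sq$. These two flaps are contained in $Q$, so they are admissible. Together with the triangle $pqs$ they form a configuration of size $|Q|-1$, which is smaller than the previous size.

Finally, $\lceil r/2\rceil=\lfloor (r+1)/2\rfloor$ and $r+1=\lfloor (k+2)/2\rfloor$, so $\gamma=\lfloor\lfloor (k+2)/2\rfloor/2\rfloor=\lfloor (k+2)/4\rfloor$.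
\end{proof}

\begin{remark}
The watchers affect only the leading constant. Without them, start from any triangle, call the robber seen when a guard sees him, and take $r=k$: an unseen robber in a flap over $pq$ is within distance $k$ of the guard on $p$. The same proof then gives $c_{H,k}(G)\le\lceil k/2\rceil+5$.
\end{remark}

\section{The lower bound}\label{sec:lower}

On a graph of diameter at most $k$ the cops never see the robber, so their moves form a fixed sequence and the sets $Z_t$ are known in advance. With $m$ cops, $|Z_t|\le2m$. We give the cops more power than they have: we forget that they must walk and allow them to block \emph{any} set of at most $M$ vertices at each time. The next lemma shows that a tall and wide tree survives this. Let $T_M(b)$ be the rooted tree of height $M$ in which every vertex of depth less than $M$ has exactly $b$ children.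

\begin{lemma}\label{lem:tree}
Let $M\ge0$, $b\ge2M^2+2$ and $T=T_M(b)$. Let $Z_1,Z_2,\dots$ be arbitrary subsets of $V(T)$ with $|Z_t|\le M$ for all $t$. Put $R_1=V(T)\setminus Z_1$ and $R_{t+1}=N[R_t]\setminus Z_{t+1}$, with neighborhoods taken in $T$. Then $R_t\ne\emptyset$ for all $t$.
\end{lemma}

The set $R_t$ is the set of positions that an uncaptured robber can have at time $t$; call its vertices \emph{contaminated}. The case $M=1$ shows the mechanism. Here $T$ is a star with center $v$, and one vertex is blocked at a time. Suppose $R_t\ne\emptyset$, so $v\in N[R_t]$. If $v\notin Z_{t+1}$, then $v\in R_{t+1}$. If $Z_{t+1}=\{v\}$, then no leaf is blocked, and $N[R_t]$ contains a leaf, which lies in $R_{t+1}$. In words, cleaning a leaf takes the only blocked vertex, and at that moment the center is open and becomes contaminated. (The cop of Example~\ref{ex:star} wins because he blocks two vertices.)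

For larger $M$, induction shows that cleaning a branch below the root takes all $M$ blocked vertices at some moment, and at that moment the root is open. The new difficulty is that the contamination has to be next to the root at exactly that moment, and it may need $M-1$ steps to climb there. During $M$ consecutive times at most $M^2$ branches contain a blocked vertex, so if there are enough branches, one of them is left alone long enough.

\begin{proof}[Proof of Lemma~\ref{lem:tree}]
The definition of $R_{t+1}$ gives the following rule, by induction along the path and then in time.

\smallskip
\noindent(S) \emph{Let $a\le a'$, and let $S\subseteq V(T)$ be disjoint from $Z_t$ for $a<t\le a'$. Let $y_0y_1\cdots y_j$ be a path in $T$ with $y_0\in R_a$ and $y_1,\dots,y_j\in S$, and with $y_0\in S$ if $j=0$. Then $y_j\in R_t$ for $a+j\le t\le a'$.}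
\smallskip

We use induction on $M$. For $M=0$ all $Z_t$ are empty and $R_t=V(T)$. Let $M\ge1$ and suppose that $R_s=\emptyset$ for some $s$; then $R_t=\emptyset$ for all $t\ge s$. Let $v$ be the root, $u_1,\dots,u_b$ its children, and $T_i$ the branch rooted at $u_i$, a copy of $T_{M-1}(b)$.

\emph{Step 1: there is a time $t_0$ such that $v\notin R_t$ for all $t\ge t_0$ and the set $I=\{i:V(T_i)\subseteq R_{t_0}\}$ has at least $b-M^2$ elements.} If $v$ lies in no $R_t$, take $t_0=1$; at most $M\le M^2$ branches meet $Z_1$, and all others lie in $R_1$. Otherwise let $t^*$ be the last time with $v\in R_{t^*}$, which exists because $R_t=\emptyset$ for $t\ge s$, and take $t_0=t^*+M$. The $M$ sets $Z_t$ with $t^*<t\le t_0$ have at most $M^2$ elements in total, so they meet at most $M^2$ branches. Let $T_i$ be any other branch. Each of its vertices is joined to $v$ by a path of length at most $M$ whose vertices other than $v$ lie in $T_i$, so (S) gives $V(T_i)\subseteq R_{t_0}$. In both cases $I\ne\emptyset$, and hence $t_0<s$.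

\emph{Step 2: if $i\in I$, $t'\ge t_0$, and $|Z_t\cap V(T_i)|\le M-1$ for $t_0<t\le t'$, then $R_t\cap V(T_i)\ne\emptyset$ for $t_0\le t\le t'$.} Define subsets of $V(T_i)$ by $Z'_1=\emptyset$, by $Z'_j=Z_{t_0+j-1}\cap V(T_i)$ for $t_0<t_0+j-1\le t'$, and by $Z'_j=\emptyset$ for larger $j$. Let $R'_j$ be the sets that they define in $T_i$. Since $b\ge2(M-1)^2+2$, the induction hypothesis gives $R'_j\ne\emptyset$ for all $j$. We have $R'_1=V(T_i)\subseteq R_{t_0}$, and if $R'_j\subseteq R_{t_0+j-1}$ and $t_0+j\le t'$, then a vertex of $R'_{j+1}$ lies in $N[R_{t_0+j-1}]$ and outside $Z_{t_0+j}$, so $R'_{j+1}\subseteq R_{t_0+j}$.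

\emph{Step 3: the root is contaminated again.} Since $R_s=\emptyset$, Step~2 shows that for each $i\in I$ there is a time $t$ with $t_0<t\le s$ and $|Z_t\cap V(T_i)|\ge M$, that is, $|Z_t|=M$ and $Z_t\subseteq V(T_i)$. Let $\tau$ be the least such time over all $i\in I$, attained for $i_0$. For $i\in I\setminus\{i_0\}$ we have $|Z_t\cap V(T_i)|\le M-1$ for $t_0<t<\tau$ by the choice of $\tau$, and $Z_\tau\cap V(T_i)=\emptyset$. By Step~2,
\begin{equation}\label{eq:alive}
R_t\cap V(T_i)\neq\emptyset\qquad\text{for } i\in I\setminus\{i_0\}\text{ and } t_0\le t\le\tau .
\end{equation}
Let $t_1=\max(t_0,\tau-M)$. The at most $M$ sets $Z_t$ with $t_1<t\le\tau$ meet at most $M^2$ branches, and $|I\setminus\{i_0\}|\ge b-M^2-1>M^2$; this is where $b\ge2M^2+2$ is used. So there is $i\in I\setminus\{i_0\}$ such that $T_i$ is disjoint from $Z_t$ for $t_1<t\le\tau$. We claim that $u_i\in R_{\tau-1}$. If $t_1=t_0$, then $u_i\in R_{t_0}$ and $t_0\le\tau-1$, so the claim follows from (S) with $j=0$. If $t_1=\tau-M$, then \eqref{eq:alive} gives a vertex $y\in R_{t_1}\cap V(T_i)$. It is joined to $u_i$ by a path of length at most $M-1$ in $T_i$, so (S) gives $u_i\in R_{t_1+M-1}=R_{\tau-1}$. Now $v$ is adjacent to $u_i$, and $v\notin Z_\tau$ because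 $Z_\tau\subseteq V(T_{i_0})$. Hence $v\in R_\tau$ with $\tau>t_0$, contrary to Step~1.
\end{proof}

Because the sets $Z_t$ in Lemma~\ref{lem:tree} are arbitrary, extra edges and vertices around the tree do not help the cops, however much they shorten their walks. The robber simply ignores them.

\begin{corollary}\label{cor:lower}
Let $G$ be a connected graph of diameter at most $k$ that contains $T=T_M(2M^2+2)$ as a subgraph, not necessarily induced. Then $c_{H,k}(G)\ge\lfloor M/2\rfloor+1$.
\end{corollary}

\begin{proof}
Let $m\le\lfloor M/2\rfloor$ cops play. No cop is ever at distance greater than $k$ from the robber, so the cops receive no information before a capture, and their strategy is a fixed sequence $X_0,X_1,\dots$ known to the robber. The sets $Z_t=X_{t-1}\cup X_t$ have at most $2m\le M$ elements. Call $(\rho_1,\dots,\rho_t)$ a \emph{surviving walk} if its vertices lie in $T$, consecutive vertices are equal or adjacent in $T$, and \eqref{eq:survive} holds. By induction on $t$, the last vertices of surviving walks with $t$ terms form exactly the set $R_t$ of Lemma~\ref{lem:tree} for the sets $Z_t\cap V(T)$. So there are surviving walks of every length. Ordered by extension, the surviving walks form an infinite rooted tree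 (with the empty walk as root) in which every node has finitely many children. K\"onig's lemma states that such a tree contains an infinite path from the root. This path is an infinite sequence $\rho_1,\rho_2,\dots$ satisfying \eqref{eq:survive} for all $t$, and the robber who follows it is never captured.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:lower}]
Let $k\ge2$, $h=\lfloor k/2\rfloor\ge1$ and $T=T_h(2h^2+2)$. The tree $T$ is outerplanar and has diameter $2h\le k$. Let $T^+$ be a maximal outerplanar graph containing $T$ as a spanning subgraph. Adding edges does not increase distances, so $T^+$ has diameter at most $k$, and $T^+$ is $2$-connected because it has at least three vertices and therefore a Hamiltonian cycle. By Corollary~\ref{cor:lower}, both graphs have $c_{H,k}\ge\lfloor h/2\rfloor+1=\lfloor k/4\rfloor+1$. This is the lower bound for all three maxima, and Theorem~\ref{thm:upper} is the upper bound.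
\end{proof}

\section{Minor-closed classes}\label{sec:minor}

The strategy of Section~\ref{sec:upper} used two properties of outerplanar graphs: a tree-like system of small separators along which the guards advance, and a linear system of small separators along which a ball can be swept. In general these are measured by treewidth and by the pathwidth of balls.

A \emph{tree decomposition} of a graph $H$ is a tree $S$ together with sets $B_i\subseteq V(H)$ for $i\in V(S)$, the \emph{bags}, such that every edge of $H$ has both ends in some bag and, for every vertex $v$ of $H$, the nodes $i$ with $v\in B_i$ induce a nonempty subtree of $S$. Its \emph{width} is the largest size of a bag minus $1$. It is a \emph{path decomposition} if $S$ is a path; we then list the bags as $B_1,\dots,B_N$, and the bags containing a given vertex form an interval. The \emph{treewidth} and the \emph{pathwidth} $\operatorname{pw}(H)$ are the least widths of a tree decomposition and of a path decomposition of $H$.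

\begin{lemma}[Blind sweep]\label{lem:sweep}
Let $G$ be connected and let $Y\subseteq V(G)$ with $\operatorname{pw}(G[Y])\le p$. From any starting positions, $p+1$ cops can make a finite sequence of moves, fixed in advance, that captures every robber who is in $Y$ at all times during the sequence. In particular $c_{H,k}(G)\le\operatorname{pw}(G)+1$ for every $k$.
\end{lemma}

\begin{proof}
Let $B_1,\dots,B_N$ be a path decomposition of $G[Y]$ with bags of size at most $p+1$, and let $U_i=\bigl(\bigcup_{l>i}B_l\bigr)\setminus B_i$. We claim that $\partial_YU_i\subseteq B_i\cap B_{i+1}$ for $i<N$. Let $v\in Y\setminus U_i$ be adjacent to $y\in U_i$. The bags containing $y$ form an interval that contains some index greater than $i$ but not $i$, so all of them have index greater than $i$. One of them, say $B_l$, also contains $v$. Since $v\notin U_i$, we get $v\in B_i$, and then $v\in B_{i+1}$ because $i<i+1\le l$.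

The cops first occupy $B_1$; the robber is then in $Y\setminus B_1=U_1$. Suppose that $B_i$ is occupied and the robber is in $U_i$, where $i<N$. Keep one cop on each vertex of $B_i\cap B_{i+1}$. By Lemma~\ref{lem:confine} the robber stays in $U_i$. The other $p+1-|B_i\cap B_{i+1}|\ge|B_{i+1}\setminus B_i|$ cops walk to occupy $B_{i+1}\setminus B_i$. Then the robber is in $U_i\setminus B_{i+1}\subseteq U_{i+1}$. Since $U_N=\emptyset$, he is captured. The last statement is the case $Y=V(G)$.
\end{proof}

\begin{proposition}\label{prop:width}
Let $G$ be connected with treewidth at most $\theta$, and suppose that $G[N_k[z]]$ has pathwidth at most $p$ for every vertex $z$. Then $c_{H,k}(G)\le(\theta+1)+\max(\theta+1,p+1)$.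
\end{proposition}

\begin{proof}
Take a tree decomposition $(S,(B_i))$ of width at most $\theta$. We may assume that all bags are nonempty, since a node with an empty bag can be contracted into a neighbor that keeps its own bag. An occupied bag now plays the role of the guarded triangle, and a cop in it serves as watcher.

For a node $i$ and a union $S'$ of components of $S-i$, put $U(i,S')=\bigl(\bigcup_{j\in S'}B_j\bigr)\setminus B_i$. For a vertex $y\in U(i,S')$, the nodes whose bags contain $y$ form a subtree that avoids $i$ and meets $S'$, so they lie in a single component of $S-i$, which is contained in $S'$. A neighbor of $y$ shares one of these bags with $y$, so it lies in $U(i,S')\cup B_i$. Hence cops on all of $B_i$ confine a robber to $U(i,S')$.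

The cops maintain the following position: one cop stands on each vertex of a bag $B_i$, at least $\max(\theta+1,p+1)$ cops are free, and the robber, unless captured, is in $U(i,S')$ for a union $S'$ of components of $S-i$. At the start $i$ is arbitrary and $S'=S-i$, so that $U(i,S')=V(G)\setminus B_i$. We show that the cops capture the robber or reach such a position with fewer nodes in $S'$. If $S'$ is empty, the robber has been captured.

Fix $z\in B_i$. Let $p+1$ free cops carry out the sweep of Lemma~\ref{lem:sweep} for $Y=N_k[z]$, stopping as soon as the cop on $z$ sees the robber. If this does not happen, the robber is in $N_k[z]$ throughout and is captured. Otherwise he is seen at a vertex $y\in U(i,S')$. Let $S''\subseteq S'$ be the component of $S-i$ whose bags contain $y$, and let $i'$ be the neighbor of $i$ in $S''$. The cops on $B_i$ stay, so the robber remains in $U(i,S'')$, while at most $\theta+1$ free cops walk to occupy $B_{i'}$. Then the robber is in $U(i,S'')\setminus B_{i'}$, and this set is contained in $U(i',S''-i')$, because each of its vertices lies in a bag $B_j$ with $j\in S''$ but not in $B_{i'}$. The graph $S''-i'$ is the union of all components of $S-i'$ except the one containing $i$, and it has fewer nodes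 than $S'$. One cop stays on each vertex of $B_{i'}$, and all other cops, at least $\max(\theta+1,p+1)$ of them, are free.
\end{proof}

We use three structure theorems for a minor-closed class $\mathcal G$.
\begin{enumerate}
\item[(A)] If $\mathcal G$ omits some forest, then the graphs in $\mathcal G$ have bounded pathwidth (Robertson and Seymour \cite{RS1}).
\item[(B)] If $\mathcal G$ omits some planar graph, then the graphs in $\mathcal G$ have bounded treewidth (Robertson and Seymour \cite{RS5}).
\item[(C)] If $\mathcal G$ omits some apex-forest, then $\mathcal G$ has bounded layered pathwidth (Dujmovi\'c, Eppstein, Joret, Morin and Wood \cite{DEJMW}). That is, there is $\lambda$ such that each $G\in\mathcal G$ has a path decomposition and a partition $V_0,V_1,\dots$ of $V(G)$, with every edge inside a part or between consecutive parts, such that each bag has at most $\lambda$ vertices in each part.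
\end{enumerate}
Statement (C) fits Proposition~\ref{prop:width} because a ball meets few parts.

\begin{proof}[Proof of Theorem~\ref{thm:minor}]
(1) By (A) there is $p$ with $\operatorname{pw}(G)\le p$ for all $G\in\mathcal G$. Lemma~\ref{lem:sweep} gives $F_k(\mathcal G)\le p+1$ for all $k$.

(2) The class $\mathcal G$ contains all trees, so the lower bound follows from Theorem~\ref{thm:lower}. For the upper bound, $\mathcal G$ omits an apex-forest, which is planar, so by (B) the graphs in $\mathcal G$ have treewidth at most some $\theta$. Let $\lambda$ be as in (C), and let $G\in\mathcal G$ be connected, with the path decomposition and the partition given by (C). Along an edge the index of the part changes by at most $1$, so for $z\in V_a$ the ball $N_k[z]$ meets only parts $V_j$ with $|j-a|\le k$, at most $2k+1$ of them. Intersecting every bag with $N_k[z]$ gives a path decomposition of $G[N_k[z]]$ with bags of size at most $(2k+1)\lambda$. Proposition~\ref{prop:width} with $p+1=(2k+1)\lambda$ yields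
\[
c_{H,k}(G)\le 2(\theta+1)+(2k+1)\lambda\le(\theta+1+2\lambda)(k+1).
\]

(3) Let $M\ge0$ and join a new vertex to all vertices of $T_M(2M^2+2)$. The result is an apex-forest, so it lies in $\mathcal G$, and its diameter is at most $2\le k$; this is where $k\ge2$ is needed. By Corollary~\ref{cor:lower} its $k$-hyperopic cop number is at least $\lfloor M/2\rfloor+1$, and $M$ is arbitrary.
\end{proof}

\begin{thebibliography}{9}

\bibitem{CI}
Nicholas Crawford and Vesna Ir\v{s}i\v{c} Chenoweth,
\emph{$k$-Hyperopic Cops and Robber},
arXiv:2410.17678 (2024).

\bibitem{DEJMW}
Dujmovi\'c, Eppstein, Joret, Morin and Wood,
\emph{Minor-closed graph classes with bounded layered pathwidth},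
SIAM J. Discrete Math. 34 (2020) 1693--1709.

\bibitem{RS1}
Robertson and Seymour,
\emph{Graph Minors I},
J. Combin. Theory Ser. B 35 (1983).

\bibitem{RS5}
Robertson and Seymour,
\emph{Graph Minors V},
J. Combin. Theory Ser. B 41 (1986).

\end{thebibliography}
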